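\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem*{definition}{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Braided symmetric algebras need not be flat deformations of reduced symmetric algebras}


\begin{abstract}
A finite-dimensional module $V^q$ over a quantized enveloping algebra has a braided symmetric algebra $S_\sigma(V^q)$. Its classical limit $V$ has a reduced symmetric algebra: the largest quotient of $S(V)$ on which the bracket given by the standard classical $r$-matrix is Poisson. It was conjectured that the first is always a flat deformation of the second. We show that this is false: it fails in degree $3$ for a simple module of dimension $48$ over $\mathfrak{sl}_2^{\oplus 5}$. The proof computes certain multiplicities on both sides exactly. On the relevant multiplicity spaces the quantum relations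 are governed by a tensor product of plane rotations whose angles depend on $q$. The Jacobi identity controls only the leading variation of the total angle at $q=1$, whereas the quantum relations control the total angle for all $q$. For semisimple Lie algebras we also show that the quantum algebra is never larger than the classical one, and we show that the conjecture fails for infinitely many simple modules over many simple Lie algebras.
\end{abstract}

\section{The question and the answer}

\subsection{A bracket without Jacobi identity}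
Let $\mathfrak g$ be a complex reductive Lie algebra with a nondegenerate invariant symmetric bilinear form $(\cdot,\cdot)$, a Cartan subalgebra $\mathfrak h$, and a triangular decomposition $\mathfrak g=\mathfrak n_-\oplus\mathfrak h\oplus\mathfrak n_+$ with set of positive roots $R_+$. Choose root vectors $E_\alpha\in\mathfrak n_+$, $F_\alpha\in\mathfrak n_-$ ($\alpha\in R_+$) with $(E_\alpha,F_\beta)=\delta_{\alpha\beta}$. Up to its Cartan part, the standard classical $r$-matrix is $r=\sum_{\alpha\in R_+}E_\alpha\otimes F_\alpha$. Its antisymmetrization is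
\[
r^-=\sum_{\alpha\in R_+}(E_\alpha\otimes F_\alpha-F_\alpha\otimes E_\alpha).
\]
Let $V$ be a finite-dimensional $\mathfrak g$-module, and let $\mathfrak g$ act on the symmetric algebra $S(V)$ by derivations. Define
\[
\{a,b\}=\sum_{\alpha\in R_+}\bigl(E_\alpha(a)F_\alpha(b)-E_\alpha(b)F_\alpha(a)\bigr),\qquad a,b\in S(V).
\]
This bracket is skew-symmetric, satisfies the Leibniz rule, and maps $V\times V$ to $S^2V$; we write $S(V,r^-)$ for $S(V)$ with this bracket. It need not satisfy the Jacobi identity. The remedy is to pass to a quotient. The \emph{reduced symmetric algebra} is $\overline{S(V,r^-)}=S(V)/J$, where $J$ is the smallest ideal of $S(V)$ such that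
\begin{enumerate}
\item[(i)] $\{S(V),J\}\subseteq J$;
\item[(ii)] $J$ contains all Jacobiators $\operatorname{Jac}(a,b,c)=\{a,\{b,c\}\}+\{b,\{c,a\}\}+\{c,\{a,b\}\}$ with $a,b,c\in S(V)$.
\end{enumerate}
It is the largest quotient to which the bracket descends as a Poisson bracket.

\subsection{The braided symmetric algebra}
Let $\Bbbk=\mathbb C(q^{1/N})$ for a suitable $N$, divisible enough that all rational powers of $q$ used below lie in $\Bbbk$, and let $U_q(\mathfrak g)$ be the Drinfeld--Jimbo algebra over $\Bbbk$. It and its universal $R$-matrix are defined by the same form $(\cdot,\cdot)$ and the same Cartan data. Finite-dimensional $U_q(\mathfrak g)$-modules are understood to be type $1$ weight modules. For such a module $V^q$, let $\mathcal R$ be the braiding on $V^q\otimes V^q$, that is, the universal $R$-matrix followed by the flip. Its eigenvalues have the form $\pm q^t$ with $t\in\mathbb Q$. Let $\Lambda^2_\sigma V^q$ be the span of the eigenvectors with eigenvalues of the form $-q^t$; at $q=1$ these would be the antisymmetric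 tensors. The \emph{braided symmetric algebra} is the graded algebra
\[
S_\sigma(V^q)=T(V^q)/\langle\Lambda^2_\sigma V^q\rangle .
\]

To compare it with $S(V)$, let $\mathcal A\subset\Bbbk$ be the local ring of functions regular at $q=1$ (that is, at $q^{1/N}=1$). Let $U_{\mathcal A}\subset U_q(\mathfrak g)$ be the $\mathcal A$-subalgebra generated by $E_i$, $F_i$, $K_i^{\pm1}$ and $(K_i-1)/(q-1)$. Fix a $U_{\mathcal A}$-stable $\mathcal A$-lattice $L\subset V^q$. Then $L/(q-1)L$ is a $\mathfrak g$-module, and the classical limit $V$ of $V^q$ is this module, with a fixed identification $L/(q-1)L\cong V$.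

\begin{definition}
$S_\sigma(V^q)$ is a \emph{flat deformation} of $\overline{S(V,r^-)}$ if
\begin{enumerate}
\item[(a)] $\dim_\Bbbk S_\sigma(V^q)_m=\dim_{\mathbb C}\overline{S(V,r^-)}_m$ for all $m\ge0$, and
\item[(b)] the image $S_{\mathcal A}$ of $T_{\mathcal A}(L)$ in $S_\sigma(V^q)$ satisfies $S_{\mathcal A}/(q-1)S_{\mathcal A}\cong\overline{S(V,r^-)}$ as graded algebras, via an isomorphism that restricts in degree $1$ to the fixed identification $L/(q-1)L\cong V$.
\end{enumerate}
\end{definition}

Condition (b) implies (a). Indeed $(S_{\mathcal A})_m$ is finitely generated, torsion-free, and spans $S_\sigma(V^q)_m$, so it is a free $\mathcal A$-module of rank $\dim_\Bbbk S_\sigma(V^q)_m$.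

\begin{conjecture}[{\cite{Z}}]
Let $\mathfrak g$ be a reductive Lie algebra and $V^q$ a finite-dimensional $U_q(\mathfrak g)$-module. Then $S_\sigma(V^q)$ is a flat deformation of the reduced symmetric algebra $\overline{S(V,r^-)}$ of the classical limit $V$ of $V^q$.
\end{conjecture}

There is a good reason to expect this. We shall see that in $S_{\mathcal A}$ one has $xy-yx\equiv(q-1)\{x,y\}$ modulo $(q-1)^2$ for $x,y$ of degree $1$, where $\{x,y\}$ stands for any lift of the bracket of the classical limits. So $S_{\mathcal A}/(q-1)S_{\mathcal A}$ is a commutative algebra generated by $V$ on which the bracket becomes Poisson, and the relations in $J$ are forced. The conjecture says that there are no other relations. In the smallest nontrivial case it is visibly true. Let $\mathfrak g=\mathfrak{sl}_2$ with the trace form and $V=V_1=\mathbb Cx\oplus\mathbb Cy$ with $Fx=y$, $Ey=x$. Then $\{x,y\}=-xy$. The Jacobiator is alternating and a derivation in each argument, so it vanishes because $\dim V=2$, and $J=0$. With the conventions of Section~\ref{sec:quantum},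 $\Lambda^2_\sigma V_1^q$ is spanned by $y\otimes x-q\,x\otimes y$, so $S_\sigma(V_1^q)$ is the quantum plane $yx=q\,xy$.

\subsection{Results}
The conjecture is false in general. Write $V_k$ for the simple $\mathfrak{sl}_2$-module of dimension $k+1$, and $V_k^q$ for its quantum analogue.

\begin{theorem}\label{thm:counter}
Let $\mathfrak g=\mathfrak{sl}_2^{\oplus5}$ with the trace form on each factor, and let $V=V_1\boxtimes V_1\boxtimes V_1\boxtimes V_1\boxtimes V_2$, of dimension $48$, with quantum analogue $V^q$. The $80$-dimensional module $W=V_1\boxtimes V_1\boxtimes V_1\boxtimes V_1\boxtimes V_4$ occurs with multiplicity $1$ in $\overline{S(V,r^-)}_3$, while its quantum analogue does not occur in $S_\sigma(V^q)_3$. Both (a) and (b) fail, and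
\[
\dim S_\sigma(V^q)_3\le\dim\overline{S(V,r^-)}_3-80 .
\]
\end{theorem}

\noindent\textbf{Standing assumption.} From now on $\mathfrak g$ is semisimple with simple roots $\alpha_i$, and $d_i=(\alpha_i,\alpha_i)/2\in\mathbb Q^\times$ for all $i$.

\medskip
Theorem~\ref{thm:counter} is a case of an exact formula, which uses the following data. Let $\lambda$ be a dominant integral weight and let $I$ be a set of $\ell\ge1$ pairwise orthogonal simple roots (written as indices) such that $k_i=\langle\lambda,\alpha_i^\vee\rangle\ge1$ for $i\in I$. Put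
\[
a_i=(\lambda,\alpha_i)=d_ik_i,\qquad p_i=|a_i|>0,\qquad \alpha_A=\sum_{i\in A}\alpha_i\ (A\subseteq I),\qquad \mu=3\lambda-\alpha_I .
\]
The weight $\mu$ is dominant: $\langle\mu,\alpha_i^\vee\rangle=3k_i-2\ge1$ for $i\in I$, and $\langle\mu,\alpha_j^\vee\rangle\ge3\langle\lambda,\alpha_j^\vee\rangle\ge0$ for $j\notin I$. For $n\ge1$ let $V=V_\lambda\otimes\mathbb C^n=V_\lambda^{\oplus n}$ and $V^q=V_\lambda^q\otimes_{\mathbb C}\mathbb C^n$. Let $X=(\mathbb C^n)^{\otimes3}$, with permutations $s_X=(12)$ and $t_X=(23)$, let $\omega=e^{2\pi\sqrt{-1}/3}$, and let $X_j$ ($j\in\mathbb Z/3$) be the $\omega^j$-eigenspace of the $3$-cycle $s_Xt_X$. Since $s_X$ inverts the $3$-cycle, it maps $X_j$ onto $X_{-j}$. The $3$-cycle has trace $n$ on $X$, so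
\[
x_0=\dim X_0=\tfrac{n^3+2n}{3},\qquad x_{\pm1}=\dim X_{\pm1}=\tfrac{n^3-n}{3}.
\]
Indices of $X_j$ and $x_j$ are read modulo $3$. For $\varepsilon\in\{\pm1\}^I$ put $|\varepsilon|=\sum_{i}\varepsilon_i$ and $n_p(\varepsilon)=\sum_{i:\,p_i=p}\varepsilon_i$. Define
\[
\mathcal E_{cl}=\Bigl\{\varepsilon:\ \sum_{i\in I}\varepsilon_ip_i^2=0\Bigr\},\qquad
\mathcal E_q=\{\varepsilon:\ n_p(\varepsilon)=0\text{ for all }p\}.
\]
Since $\sum_i\varepsilon_ip_i^2=\sum_pn_p(\varepsilon)p^2$, we have $\mathcal E_q\subseteq\mathcal E_{cl}$. Write $[M:V_\nu]$ for the multiplicity of $V_\nu$ in $M$.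

\begin{theorem}\label{thm:mult}
With this notation,
\[
[\overline{S(V,r^-)}_3:V_\mu]=\tfrac12\sum_{\varepsilon\in\mathcal E_{cl}}x_{|\varepsilon|},\qquad
[S_\sigma(V^q)_3:V_\mu^q]=\tfrac12\,x_0\,\#\mathcal E_q .
\]
\end{theorem}

The next statement is the part of the conjecture that survives.

\begin{proposition}\label{prop:upper}
For every finite-dimensional $V^q$ and every $U_{\mathcal A}$-stable lattice $L$, the algebra $S_{\mathcal A}/(q-1)S_{\mathcal A}$ is a quotient of $\overline{S(V,r^-)}$, compatibly with the identification in degree $1$. Hence $\dim S_\sigma(V^q)_m\le\dim\overline{S(V,r^-)}_m$ for all $m$.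
\end{proposition}

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(i)] The two multiplicities in Theorem~\ref{thm:mult} agree if and only if every $\varepsilon\in\mathcal E_{cl}$ with $x_{|\varepsilon|}\ne0$ lies in $\mathcal E_q$. If they disagree, (a) and (b) fail for $V$. For any $n$ they agree when $\ell\le2$. For $n=1$ they agree when $\ell=3$; for $n=1$, $\ell=4$ they disagree if and only if, after relabeling, $p_1^2+p_2^2=p_3^2+p_4^2$ with $\{p_1,p_2\}\ne\{p_3,p_4\}$ as multisets. For $n\ge2$, $\ell=3$ they disagree if and only if, after relabeling, $p_1^2+p_2^2=p_3^2$.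
\item[(ii)] Let $\mathfrak g$ be simple, with any form for which the $d_i$ are rational. If its Dynkin diagram has four pairwise non-adjacent nodes ($A_n,B_n,C_n$ with $n\ge7$; $D_n$ with $n\ge6$; $E_7$, $E_8$), the conjecture fails for infinitely many simple modules. If it has three pairwise non-adjacent nodes ($A_n,B_n,C_n$ with $n\ge5$; $D_n$ with $n\ge4$; $E_6$, $E_7$, $E_8$), it fails for infinitely many modules of the form $V_\lambda^{\oplus2}$.
\end{enumerate}
\end{theorem}

\subsection{The mechanism}\label{sec:mechanism}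
Take $n=1$. The multiplicity space of $V_\mu^q$ in $(V_\lambda^q)^{\otimes3}$ turns out to be a tensor product of planes, one for each $i\in I$. Let $\sigma$ be the involution on $V_\lambda^q\otimes V_\lambda^q$ that is $\pm1$ on the eigenspaces of $\mathcal R$ with eigenvalues $\pm q^t$. On the multiplicity space, both $\sigma_{12}$ and $\sigma_{23}$ are tensor products of plane reflections. Regard $q$ as a real number, $0<q<1$. The product $g=\sigma_{12}\sigma_{23}$ is then a tensor product of rotations through the angles $\theta_{p_i}(q)$, where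
\begin{equation}\label{eq:theta}
\theta_p(q)=2\arccos\frac1{q^p+q^{-p}},\qquad 0<q<1 .
\end{equation}
So $g$ has eigenvectors indexed by $\varepsilon\in\{\pm1\}^I$, with eigenvalues $\exp\bigl(\sqrt{-1}\sum_i\varepsilon_i\theta_{p_i}(q)\bigr)$. The relations of $S_\sigma$ kill everything outside the fixed space of $g$, and half of that space survives. The quantum condition on $\varepsilon$ is therefore
\[
\sum_i\varepsilon_i\theta_{p_i}(q)\in2\pi\mathbb Z\quad\text{for all }q .
\]
At $q=1$ all angles are $2\pi/3$, and commutativity alone requires $|\varepsilon|\in3\mathbb Z$. The Jacobiator then adds the condition $\sum_i\varepsilon_ip_i^2=0$. The number $p^2$ has a simple meaning: for $q=e^{\eta}$ we have $\cos(\theta_p/2)=\frac1{2\cosh p\eta}=\frac12-\frac{p^2\eta^2}4+O(\eta^4)$, hence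
\[
\theta_p(e^\eta)=\frac{2\pi}3+\frac{p^2\eta^2}{\sqrt3}+O(\eta^4).
\]
The Jacobi identity thus asks only that the leading variation of the total angle vanish. The quantum relations ask that the total angle be constant. With at most three planes the two conditions coincide: for two planes because $p_1^2=p_2^2$ implies $p_1=p_2$, and for one or three planes because neither condition has a solution (for three, $|\varepsilon|\in3\mathbb Z$ forces equal signs). But $1+1+1+1=2^2$, and $4\theta_1-\theta_2$ is not constant: it equals $2\pi$ at $q=1$ and tends to $3\pi$ as $q\to0$, since every $\theta_p$ tends to $\pi$. This is Theorem~\ref{thm:counter}.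

\section{Jacobiators and the ideal $J$}\label{sec:J}

For $\xi=\sum\xi'\otimes\xi''\in\mathfrak g\otimes\mathfrak g$ let $\xi_{jk}$ be the operator on a multiple tensor product that acts by $\xi'$ in slot $j$ and by $\xi''$ in slot $k$. Let $m$ denote multiplication in $S(V)$, so $\{a,b\}=m(r^-(a\otimes b))$. Let $\Omega_{\mathfrak h}\in\mathfrak h\otimes\mathfrak h$ be the tensor inverse to the form on $\mathfrak h$; it acts on a tensor product of vectors of weights $\nu,\nu'$ by $(\nu,\nu')$. The Casimir tensor
\[
\Omega=r+r_{21}+\Omega_{\mathfrak h}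
\]
is symmetric and $\mathfrak g$-invariant, i.e.\ it commutes with $x\otimes1+1\otimes x$ for $x\in\mathfrak g$. Put
\[
\hat r=r+\tfrac12\Omega_{\mathfrak h}=\tfrac12(\Omega+r^-),\qquad
[[\xi,\xi]]=[\xi_{12},\xi_{13}]+[\xi_{12},\xi_{23}]+[\xi_{13},\xi_{23}] .
\]
We use the standard fact (Drinfeld; Belavin--Drinfeld) that $\hat r$ satisfies the classical Yang--Baxter equation $[[\hat r,\hat r]]=0$. For $\mathfrak{sl}_2$ with the trace form and standard basis $e,f,h$ it is a short computation: $\hat r=e\otimes f+\frac14h\otimes h$, and the three brackets are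
\[
\tfrac12(e\otimes h\otimes f-e\otimes f\otimes h),\quad
-e\otimes h\otimes f+\tfrac12e\otimes f\otimes h+\tfrac12h\otimes e\otimes f,\quad
\tfrac12(e\otimes h\otimes f-h\otimes e\otimes f),
\]
with sum $0$. For a direct sum the mixed brackets vanish, which covers the algebra of Theorem~\ref{thm:counter}.

The bracket depends on the triangular decomposition, but its Jacobiator does not.

\begin{lemma}\label{lem:jac}
For $x,y,z\in V$, $\operatorname{Jac}(x,y,z)=m\bigl(\varphi(x\otimes y\otimes z)\bigr)$ with $\varphi=[\Omega_{12},\Omega_{23}]$.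
\end{lemma}
\begin{proof}
Write $\rho=r^-$. Since $\mathfrak g$ acts by derivations,
\begin{align*}
\{x,\{y,z\}\}&=m\bigl((\rho_{12}+\rho_{13})\rho_{23}\bigr),\\
\{y,\{z,x\}\}&=m\bigl((\rho_{23}+\rho_{21})\rho_{31}\bigr),\\
\{z,\{x,y\}\}&=m\bigl((\rho_{31}+\rho_{32})\rho_{12}\bigr),
\end{align*}
all applied to $x\otimes y\otimes z$. As $\rho_{kj}=-\rho_{jk}$, the sum of the operators is
\[
(\rho_{12}+\rho_{13})\rho_{23}-(\rho_{23}-\rho_{12})\rho_{13}-(\rho_{13}+\rho_{23})\rho_{12}=[[\rho,\rho]] .
\]
Now expand $0=4[[\hat r,\hat r]]=[[\Omega+\rho,\Omega+\rho]]$. The mixed terms are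
\[
[\Omega_{12},\rho_{13}+\rho_{23}]-[\Omega_{23},\rho_{12}+\rho_{13}]-[\Omega_{13},\rho_{12}+\rho_{32}] ,
\]
and each bracket vanishes by invariance of $\Omega$: for instance $\rho_{13}+\rho_{23}$ is a sum of terms $(x_1+x_2)y_3$, where $x_j$ and $y_j$ denote $x,y\in\mathfrak g$ acting in slot $j$. Hence $[[\rho,\rho]]=-[[\Omega,\Omega]]$. Invariance also gives $[\Omega_{12},\Omega_{13}+\Omega_{23}]=0$ and $[\Omega_{23},\Omega_{12}+\Omega_{13}]=0$, so
\[
[\Omega_{12},\Omega_{13}]=[\Omega_{13},\Omega_{23}]=-[\Omega_{12},\Omega_{23}] .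
\]
Therefore $[[\Omega,\Omega]]=-[\Omega_{12},\Omega_{23}]$ and $[[\rho,\rho]]=\varphi$.
\end{proof}

Let $\mathcal Q=m(\varphi V^{\otimes3})\subseteq S^3V$ be the span of the Jacobiators of elements of $V$. It is $\mathfrak g$-stable because $\varphi$ is invariant.

\begin{lemma}\label{lem:J}
$J=S(V)\mathcal Q$. In particular $J$ is graded and $\mathfrak g$-stable, and $J_3=\mathcal Q$.
\end{lemma}
\begin{proof}
By (ii), $\mathcal Q\subseteq J$. It remains to check (i) and (ii) for $S(V)\mathcal Q$.

(ii) The Jacobiator is alternating. It is also a derivation in each argument, since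
\begin{align*}
\{a,\{b,cd\}\}&=\{a,c\}\{b,d\}+c\{a,\{b,d\}\}+\{a,d\}\{b,c\}+d\{a,\{b,c\}\},\\
\{b,\{cd,a\}\}&=-\{b,c\}\{a,d\}-c\{b,\{a,d\}\}-\{b,d\}\{a,c\}-d\{b,\{a,c\}\},\\
\{cd,\{a,b\}\}&=c\{d,\{a,b\}\}+d\{c,\{a,b\}\}
\end{align*}
add up to $c\operatorname{Jac}(a,b,d)+d\operatorname{Jac}(a,b,c)$. So all Jacobiators lie in the ideal generated by those of elements of $V$.

(i) For $u\in\mathcal Q$ and $a,f\in S(V)$ we have $\{a,fu\}=\{a,f\}u+f\{a,u\}$, and $\{a,u\}=\sum_\alpha(E_\alpha(a)F_\alpha(u)-F_\alpha(a)E_\alpha(u))\in S(V)\mathcal Q$ because $\mathcal Q$ is $\mathfrak g$-stable.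
\end{proof}

Let $\tau_{12},\tau_{23}$ be the transpositions of adjacent slots of $V^{\otimes3}$. Since $S^3V=V^{\otimes3}/(\operatorname{im}(1-\tau_{12})+\operatorname{im}(1-\tau_{23}))$, Lemma~\ref{lem:J} gives
\begin{equation}\label{eq:S3cl}
\overline{S(V,r^-)}_3=V^{\otimes3}\big/\bigl(\operatorname{im}(1-\tau_{12})+\operatorname{im}(1-\tau_{23})+\operatorname{im}\varphi\bigr).
\end{equation}

\section{Quantum conventions, lattices, the $R$-matrix}\label{sec:quantum}

Put $q_i=q^{d_i}$. The algebra $U_q(\mathfrak g)$ has generators $E_i,F_i,K_i^{\pm1}$ with the quantum Serre relations, $K_iE_jK_i^{-1}=q^{(\alpha_i,\alpha_j)}E_j$, $K_iF_jK_i^{-1}=q^{-(\alpha_i,\alpha_j)}F_j$, and $[E_i,F_j]=\delta_{ij}\frac{K_i-K_i^{-1}}{q_i-q_i^{-1}}$; the $K_i$ commute. On a weight space $M[\nu]$ of a type $1$ module, $K_i$ acts by $q^{(\nu,\alpha_i)}=q_i^{\langle\nu,\alpha_i^\vee\rangle}$. We use the coproduct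
\begin{equation}\label{eq:coproduct}
\Delta(E_i)=E_i\otimes K_i+1\otimes E_i,\qquad \Delta(F_i)=F_i\otimes1+K_i^{-1}\otimes F_i ,\qquad \Delta(K_i)=K_i\otimes K_i,
\end{equation}
and $[m]_{q}=\frac{q^m-q^{-m}}{q-q^{-1}}$. Finite-dimensional type $1$ modules are completely reducible. The simple ones are the $V_\nu^q$, $\nu$ dominant integral, with the same characters as the $\mathfrak g$-modules $V_\nu$. Hence $\operatorname{Hom}(V_\nu^q,M)$ is the space of singular vectors (killed by all $E_i$) of weight $\nu$ in $M$, and it is exact in $M$.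

Write $\hbar=q-1$. It generates the maximal ideal of the discrete valuation ring $\mathcal A$, and for $c\in\frac1N\mathbb Z$ we have $q^c\in\mathcal A$, $q^c\equiv1+c\hbar\pmod{\hbar^2}$. In particular $[m]_{q_i}\in\mathcal A$ with $[m]_{q_i}\equiv m\pmod\hbar$, and $[m]_{q_i}$ is a unit for every integer $m\ne0$. A lattice in $M$ is a finitely generated $\mathcal A$-submodule that spans $M$. For a lattice $L$ and an operator $Z$ on $L/\hbar L$ we write $Y\equiv1+\hbar Z\pmod{\hbar^2}$ if $Y=1+\hbar Z'$ with $Z'\in\operatorname{End}(L)$ reducing to $Z$. If $\tau$ is an involution of $L$, then $Y\equiv\tau(1+\hbar Z)$ means $\tau Y\equiv1+\hbar Z$.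

We use two standard facts about the universal $R$-matrix.

\smallskip
\noindent(R1) (Kirillov--Reshetikhin, Levendorskii--Soibelman) As an ordered product over $\beta\in R_+$,
\[
R=q^{\Omega_{\mathfrak h}}\prod_\beta\Bigl(\sum_{m\ge0}\frac{(q_\beta-q_\beta^{-1})^m}{[m]_{q_\beta}!}\,q_\beta^{m(m-1)/2}E_\beta^m\otimes F_\beta^m\Bigr),
\]
where $q_\beta=q^{d_\beta}$, $d_\beta=(\beta,\beta)/2$, and the root vectors $E_\beta,F_\beta$ are obtained from Chevalley generators by Lusztig's braid automorphisms. For $\mathfrak{sl}_2$ this is the elementary formula $R=q^{h\otimes h/2}\sum_m\frac{(q-q^{-1})^m}{[m]_q!}q^{m(m-1)/2}E^m\otimes F^m$, and for $\mathfrak{sl}_2^{\oplus5}$ it is a product of five commuting factors of this kind.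

\noindent(R2) $\mathcal R$ commutes with $U_q(\mathfrak g)$. On the $V_\nu^q$-isotypic part of $V_{\lambda_1}^q\otimes V_{\lambda_2}^q$ the operator $R_{21}R$ is the scalar $q^{(\nu,\nu+2\delta)-(\lambda_1,\lambda_1+2\delta)-(\lambda_2,\lambda_2+2\delta)}$, where $\delta$ is half the sum of the positive roots. So $\mathcal R^2=R_{21}R$ is diagonalizable with eigenvalues of the form $q^{2t}$. It follows that $\mathcal R$ is annihilated by a separable polynomial $\prod(x^2-q^{2t})$, and that it is diagonalizable with eigenvalues $\pm q^t$.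

\smallskip
Let $\sigma$ be the involution that equals $+1$ on the $q^t$-eigenspaces and $-1$ on the $(-q^t)$-eigenspaces of $\mathcal R$. Then $\Lambda^2_\sigma V^q=\operatorname{im}(1-\sigma)$, and
\begin{equation}\label{eq:S3q}
S_\sigma(V^q)_3=(V^q)^{\otimes3}\big/\bigl(\operatorname{im}(1-\sigma_{12})+\operatorname{im}(1-\sigma_{23})\bigr).
\end{equation}
Note the parallel with \eqref{eq:S3cl}. The transpositions are replaced by involutions that in general do not satisfy the braid relation, and $\varphi$ has disappeared.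

\begin{lemma}\label{lem:lattice}
Let $M,M'$ be finite-dimensional type $1$ modules with $U_{\mathcal A}$-stable lattices $L,L'$.
\begin{enumerate}
\item[(1)] $L$ is the direct sum of its weight components, and the $\mathfrak g$-module $L/\hbar L$ has the same character as $M$.
\item[(2)] $R$ preserves $L\otimes L'$, and $R\equiv1+2\hbar\,\hat r\pmod{\hbar^2}$ there.
\end{enumerate}
\end{lemma}
\begin{proof}
(1) The element $\kappa_i=\frac{K_i-1}{d_i(q-1)}\in U_{\mathcal A}$ acts on $M[\nu]$ by a scalar $\kappa_i(\nu)\in\mathcal A$ with $\kappa_i(\nu)\equiv\langle\nu,\alpha_i^\vee\rangle\pmod\hbar$. Fix a weight $\nu$ of $M$. For every other weight $\nu'$ of $M$ choose $i=i(\nu')$ with $\langle\nu,\alpha_i^\vee\rangle\ne\langle\nu',\alpha_i^\vee\rangle$; then $\kappa_i(\nu)-\kappa_i(\nu')$ is a unit. So the projection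
\[
\prod_{\nu'\ne\nu}\frac{\kappa_{i(\nu')}-\kappa_{i(\nu')}(\nu')}{\kappa_{i(\nu')}(\nu)-\kappa_{i(\nu')}(\nu')}
\]
of $M$ onto $M[\nu]$ preserves $L$. On $L/\hbar L$ the coroot $h_i$ acts as $\kappa_i$, because $\frac{K_i-K_i^{-1}}{q_i-q_i^{-1}}=K_i^{-1}(K_i+1)\frac{K_i-1}{q_i-q_i^{-1}}$ with $K_i\equiv1\pmod\hbar$ on $L$ and $q_i-q_i^{-1}\equiv2d_i\hbar\pmod{\hbar^2}$. So the image of $L[\nu]$ has weight $\nu$.

(2) By (1), $q^{\Omega_{\mathfrak h}}$ preserves $L\otimes L'$ and is $\equiv1+\hbar\,\Omega_{\mathfrak h}$. The numbers $[m]_{q_\beta}!$ are units, so divided powers of the generators lie in $U_{\mathcal A}$. From $KK'-1=K(K'-1)+(K-1)$ and $K^{-1}-1=-K^{-1}(K-1)$ it follows that $(K-1)/(q-1)\in U_{\mathcal A}$ for every monomial $K$ in the $K_i^{\pm1}$. Hence the braid automorphisms preserve $U_{\mathcal A}$, and $E_\beta,F_\beta\in U_{\mathcal A}$. In each factor of (R1) the $m$-th term lies in $\hbar^m\operatorname{End}(L\otimes L')$, and $q_\beta-q_\beta^{-1}\equiv2d_\beta\hbar\pmod{\hbar^2}$. So the product over $\beta$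 is $\equiv1+2\hbar\sum_\beta d_\beta E_\beta\otimes F_\beta$. At $q=1$ the braid automorphisms are automorphisms of $\mathfrak g$, so $[E_\beta,F_\beta]=\beta^\vee$. If $\beta^\sharp\in\mathfrak h$ corresponds to $\beta$ under the form, then $[E_\beta,F_\beta]=(E_\beta,F_\beta)\beta^\sharp$ and $\beta^\vee=\beta^\sharp/d_\beta$, so $(E_\beta,F_\beta)=1/d_\beta$. Hence $\sum_\beta d_\beta E_\beta\otimes F_\beta$ reduces to $r$, and $R\equiv1+\hbar(\Omega_{\mathfrak h}+2r)=1+2\hbar\,\hat r$.
\end{proof}

\begin{remark}\label{rem:conv}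
Other usual conventions lead to the same results. Reversing the order of tensor factors replaces $S_\sigma(V^q)$ by its opposite algebra. Replacing $(q,K_i)$ by $(q^{-1},K_i^{-1})$ in \eqref{eq:coproduct} changes the signs of the $a_i$, and only $q^{a_i}+q^{-a_i}$ will matter. Passing to generators $K_i^{1/2}E_i$, $F_iK_i^{-1/2}$ only changes the presentation. Replacing $R$ by $R_{21}^{-1}$ replaces $\mathcal R$ by $\mathcal R^{-1}$ and leaves $\Lambda^2_\sigma V^q$ unchanged. In Lemma~\ref{lem:lattice}(2), $\hat r$ may become $\hat r_{21}$, $-\hat r$ or $-\hat r_{21}$. In Section~\ref{sec:upper} this changes at most the sign of $r^-$, hence of the bracket, and $J$ stays the same.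
\end{remark}

\section{Two reflections in a plane}\label{sec:block}

\subsection{The building block}
Let $a\in\frac1N\mathbb Z$, $a\ne0$, and put $p=|a|$ and $c=q^a+q^{-a}=q^p+q^{-p}$. On $\Bbbk^3$ with basis $u_1,u_2,u_3$, consider the plane
\[
T_a=\{x\in\Bbbk^3:\ q^{2a}x_1+q^ax_2+x_3=0\}
\]
with basis $e_1=u_1-q^au_2$, $e_2=u_2-q^au_3$. Let $P$ be the projection of $\Bbbk^3$ onto $\Bbbk e_1$ with kernel spanned by $u_1+q^{-a}u_2$ and $u_3$, and let $Q$ be the projection onto $\Bbbk e_2$ with kernel spanned by $u_2+q^{-a}u_3$ and $u_1$: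
\begin{equation}\label{eq:PQ}
Px=\frac{q^{-a}x_1-x_2}{c}\,e_1,\qquad Qx=\frac{q^{-a}x_2-x_3}{c}\,e_2 .
\end{equation}
Put $s=1-2P$, $t=1-2Q$, $g=st$. We use the same notation at $q=1$ over $\mathbb C$. Let $\mathcal F$ be the fraction field of the integral domain of complex-valued real-analytic functions of $q\in(0,1)$; it contains $\Bbbk$, with $q^{1/N}$ the positive root.

\begin{lemma}\label{lem:block}
$P$ and $Q$ preserve $T_a$, and on $T_a$ they are idempotents of rank one with $\operatorname{tr}(PQ)=c^{-2}$. On $T_a$ we have $s^2=t^2=1$, $sgs=g^{-1}$, $\det g=1$ and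
\begin{equation}\label{eq:trg}
\operatorname{tr}g=4c^{-2}-2 .
\end{equation}
Over $\mathcal F$, $g$ has the two distinct eigenvalues $e^{\pm\sqrt{-1}\,\theta_p}$ with $\theta_p$ as in \eqref{eq:theta}. At $q=1$ its eigenvalues are $\omega^{\pm1}$, and $s,t$ are the transpositions of coordinates $x_1\leftrightarrow x_2$, $x_2\leftrightarrow x_3$. In both cases, if $z^{\pm}$ are eigenvectors of $g$ for the two eigenvalues, then $sz^{\pm}$ is a nonzero multiple of $z^{\mp}$.
\end{lemma}
\begin{proof}
The images of $P$ and $Q$ lie in $T_a$. From \eqref{eq:PQ},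
\[
Pe_1=e_1,\qquad Pe_2=-\tfrac1c\,e_1,\qquad Qe_1=-\tfrac1c\,e_2,\qquad Qe_2=e_2 .
\]
So $PQe_1=c^{-2}e_1$ and $PQe_2=-c^{-1}e_1$, giving $\operatorname{tr}(PQ)=c^{-2}$. Clearly $s^2=t^2=1$, so $sgs=ts=g^{-1}$; $\det g=(-1)(-1)=1$; and $\operatorname{tr}g=2-2-2+4c^{-2}$. Since $2\cos\theta_p=4\cos^2(\theta_p/2)-2=4c^{-2}-2$, the eigenvalues are as stated. They are distinct because $c^{-1}\in(0,\frac12)$ gives $\theta_p\in(\frac{2\pi}3,\pi)$; the same bound shows that $\theta_p$ is analytic. At $q=1$ we have $c=2$ and $\operatorname{tr}g=-1$, so the eigenvalues are $\omega^{\pm1}$, and $sx=x-(x_1-x_2)(u_1-u_2)$ exchanges $x_1$ and $x_2$; $t$ is treated by the same formula with indices shifted. The last claim follows from $sgs=g^{-1}$.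
\end{proof}

Geometrically, for real $q$, $s$ and $t$ are orthogonal reflections for the form with $(e_1,e_1)=(e_2,e_2)=1$, $(e_1,e_2)=-1/c$. At $q=1$ the vectors $e_1,e_2$ make an angle of $120^\circ$, and $s,t$ generate the group $S_3$. As $q\to0$ the vectors become orthogonal and $g$ becomes a half-turn.

\subsection{Coinvariants of two involutions}
Both \eqref{eq:S3cl} and \eqref{eq:S3q} lead to quotients of the following kind.

\begin{lemma}\label{lem:coinv}
Let $Y$ be a finite-dimensional vector space, $s,t$ involutions on $Y$ such that $g=st$ is diagonalizable over some extension field, and $\varphi$ an operator commuting with $g$. Put $N=\ker(g-1)$. Then $N$ is stable under $s$ and $\varphi$, and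
\[
Y\big/\bigl(\operatorname{im}(1-s)+\operatorname{im}(1-t)+\operatorname{im}\varphi\bigr)\cong N\big/\bigl((1-s)N+\varphi N\bigr).
\]
\end{lemma}
\begin{proof}
From $1-g=(1-s)+s(1-t)=(1-s)+(1-t)-(1-s)(1-t)$ we get $\operatorname{im}(1-g)\subseteq\operatorname{im}(1-s)+\operatorname{im}(1-t)$. As $g$ is semisimple, $Y=N\oplus\operatorname{im}(1-g)$. Both summands are stable under $\varphi$, under $s$ (since $sgs=g^{-1}$), and hence under $t=sg$; and $t=sg$ acts on $N$ as $s$. Dividing by $\operatorname{im}(1-g)$ leaves $N$, and the remaining relations are $(1-s)N+\varphi N$.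
\end{proof}

\subsection{One and two copies of $\mathfrak{sl}_2$}

\begin{example}[$\mathfrak{sl}_2$, trace form]\label{ex:one}
Let $V^q=V_k^q$ with highest weight vector $v$, $k\ge1$. In $(V_k^q)^{\otimes3}$ the weight space of weight $3k-2$ has basis $u_1,u_2,u_3$, where $u_j$ has $Fv$ in slot $j$ and $v$ in the other slots. By \eqref{eq:coproduct}, $E$ acts on it by $x\mapsto[k]_q(q^{2k}x_1+q^kx_2+x_3)\,v\otimes v\otimes v$, so the multiplicity space of $V_{3k-2}^q$ is $T_k$. In the first two slots, $V_{2k-2}^q$ has the singular vector $Fv\otimes v-q^kv\otimes Fv$, and $V_{2k}^q$ contributes $F(v\otimes v)=Fv\otimes v+q^{-k}v\otimes Fv$. Thus $P$ is the projection of slots $1,2$ onto the component $V_{2k-2}^q$, and $Q$ does the same for slots $2,3$. The involution $\sigma$ is $+1$ on $V_{2k}^q$ and $-1$ on $V_{2k-2}^q$, as for the flip at $q=1$ (Lemma~\ref{lem:sign} below). So $\sigma_{12}=s$, $\sigma_{23}=t$ on $T_k$. The relations span $\Bbbk e_1+\Bbbk e_2=T_k$ and nothing survives; the same holds classically.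
\end{example}

\begin{example}[$\mathfrak{sl}_2\oplus\mathfrak{sl}_2$, trace form]\label{ex:two}
Let $V=V_k\boxtimes V_{k'}$ with $k,k'\ge1$, and $W=V_{3k-2}\boxtimes V_{3k'-2}$. The multiplicity space of $W$ is $T_k\otimes T_{k'}$, with $s=s_1\otimes s_2$, $t=t_1\otimes t_2$, $g=g_1\otimes g_2$; over $\mathcal F$ (over $\mathbb C$ if $q=1$) it has a basis of eigenvectors $z_1^{\pm}\otimes z_2^{\pm}$.

\emph{Classical side.} Here $g$ fixes exactly the plane $N$ spanned by $z_1^+\otimes z_2^-$ and $z_1^-\otimes z_2^+$. The Casimir element of $\mathfrak{sl}_2$ acts on $V_m$ by $m(m+2)/2$. So the Casimir tensor of the first factor acts on $V_{2k}\subset V_k\otimes V_k$ by $k^2/2$ and on $V_{2k-2}$ by $k^2/2-2k$, that is, as a constant minus $2kP_1$. Therefore $\varphi=4k^2[P_1,Q_1]+4k'^2[P_2,Q_2]$, and $4[P_j,Q_j]=[s_j,t_j]=g_j-g_j^{-1}$. On the two basis vectors of $N$, $\varphi$ acts by $\pm(\omega-\omega^{-1})(k^2-k'^2)=\pm\sqrt{-3}\,(k^2-k'^2)$. Since $s$ interchanges the two lines, Lemma~\ref{lem:coinv} shows that $W$ occurs in $\overline{S(V,r^-)}_3$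 once if $k^2=k'^2$ and not at all otherwise.

\emph{Quantum side.} On the same two vectors $g$ acts by $e^{\pm\sqrt{-1}(\theta_k-\theta_{k'})}$, which is $1$ if and only if $k=k'$. On $z_1^\pm\otimes z_2^\pm$ (equal signs) it acts by $e^{\pm\sqrt{-1}(\theta_k+\theta_{k'})}\ne1$, because $\frac{4\pi}3<\theta_k+\theta_{k'}<2\pi$. So the quantum multiplicity is again $1$ if $k=k'$ and $0$ otherwise.

The two sides agree, but for different reasons: one compares squares, the other compares functions of $q$. To separate them (with $n=1$) we need a relation $\sum_i\varepsilon_ip_i^2=0$ with $\sum_i\varepsilon_i\in3\mathbb Z$ that does not come from equal terms canceling in pairs.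
\end{example}

For $\mathfrak{sl}_2^{\oplus\ell}$ the multiplicity spaces are tensor products simply because the module is an external product. The next section shows that orthogonal simple roots of any $\mathfrak g$ produce the same structure.

\section{The multiplicity space for orthogonal simple roots}\label{sec:space}

Fix $\lambda$, $I$, $k_i$, $a_i$, $p_i$, $\mu$ as in Theorem~\ref{thm:mult}. We work over $\Bbbk$ with $U_q(\mathfrak g)$. All statements and proofs of this section also hold at $q=1$ over $\mathbb C$ for $\mathfrak g$, with $K_i$ replaced by $1$ in the coproduct, $[E_i,F_i]=h_i$, and $[k]$ replaced by $k$. Write $V_\lambda$ for $V_\lambda^q$ here, let $v$ be a highest weight vector, and put $F_A=\prod_{i\in A}F_i$ for $A\subseteq I$. Orthogonality makes the $F_i$ ($i\in I$) commute.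

\begin{lemma}\label{lem:weights}
For $A\subseteq I$ the weight space $V_\lambda[\lambda-\alpha_A]$ is spanned by $F_Av\ne0$. Let $B\subseteq I$. If $i\in I\setminus B$, then $K_iF_Bv=q^{a_i}F_Bv$ and $E_iF_iF_Bv=[k_i]_{q_i}F_Bv$. If $j\notin B$ is any simple root, then $E_jF_Bv=0$.
\end{lemma}
\begin{proof}
The weight space is spanned by monomials containing each $F_i$, $i\in A$, exactly once, applied to $v$. If $j\notin B$, then $\lambda-\alpha_B+\alpha_j$ is not a weight of $V_\lambda$, so $E_jF_Bv=0$. For $i\in I\setminus B$ the weight of $F_Bv$ pairs with $\alpha_i^\vee$ to $k_i$ by orthogonality, so $K_i$ acts by $q_i^{k_i}=q^{a_i}$, and $E_iF_iF_Bv=[E_i,F_i]F_Bv=[k_i]_{q_i}F_Bv$. Applying this repeatedly, $\prod_{i\in A}E_i\cdot F_Av=\prod_{i\in A}[k_i]_{q_i}\,v\ne0$.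
\end{proof}

\begin{lemma}[Tensor square]\label{lem:square}
For $B\subseteq I$ identify $(V_\lambda\otimes V_\lambda)[2\lambda-\alpha_B]$ with $\bigotimes_{i\in B}\Bbbk^2$, where the basis vector $w_1$ (resp.\ $w_2$) of the $i$-th factor means that $F_i$ acts in slot $1$ (resp.\ $2$). Put $n_i=w_1-q^{a_i}w_2$ and $m_i=w_1+q^{-a_i}w_2$. Then $V_{2\lambda-\alpha_A}$ occurs once in $V_\lambda\otimes V_\lambda$ for each $A\subseteq I$, with singular vector $n_A=\bigotimes_{i\in A}n_i$. The vectors
\[
\bigotimes_{i\in A}n_i\otimes\bigotimes_{i\in B\setminus A}m_i\in V_{2\lambda-\alpha_A}\qquad(A\subseteq B)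
\]
form a basis of $(V_\lambda\otimes V_\lambda)[2\lambda-\alpha_B]$.
\end{lemma}
\begin{proof}
If two weights $\lambda-\gamma_1,\lambda-\gamma_2$ of $V_\lambda$ add up to $2\lambda-\alpha_B$, then $\gamma_1+\gamma_2=\alpha_B$ with both $\gamma_j$ nonnegative integer combinations of simple roots. So $\gamma_j=\alpha_{B_j}$ with $B=B_1\sqcup B_2$, which gives the identification. By \eqref{eq:coproduct} and Lemma~\ref{lem:weights}, $E_i$ ($i\in B$) acts through the functional $[k_i]_{q_i}(q^{a_i}x_1+x_2)$ on the $i$-th factor, with kernel $\Bbbk n_i$, and $E_j$ acts by $0$ for $j\notin B$. Hence, for $B=A$, the singular vectors form the line $\Bbbk n_A$. For $i\in I\setminus B$, $\Delta(F_i)=F_i\otimes1+K_i^{-1}\otimes F_i$ tensors with $w_1+q^{-a_i}w_2=m_i$ in a new $i$-th factor. So the displayed vector is $F_{B\setminus A}n_A$, which lies in $V_{2\lambda-\alpha_A}$. The vectors form a basis because $n_i,m_i$ are independent (their determinant is $q^{a_i}+q^{-a_i}\ne0$).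
\end{proof}

\begin{lemma}[Tensor cube]\label{lem:cube}
$\operatorname{Hom}(V_\mu,V_\lambda^{\otimes3})\cong T:=\bigotimes_{i\in I}T_{a_i}$. Let $P_i,Q_i$ be the operators $P,Q$ of \eqref{eq:PQ} for $a=a_i$, acting in the $i$-th factor. Then on $T$ the projection of slots $1,2$ onto the component $V_{2\lambda-\alpha_A}$ is $\prod_{i\in A}P_i\prod_{i\in I\setminus A}(1-P_i)$. For slots $2,3$ the same holds with $Q_i$.
\end{lemma}
\begin{proof}
As in Lemma~\ref{lem:square}, the weight space $V_\lambda^{\otimes3}[\mu]$ has a basis indexed by maps $f:I\to\{1,2,3\}$, where $f(i)$ is the slot in which $F_i$ acts; that is, it is $\bigotimes_{i\in I}\Bbbk^3$ with $f\leftrightarrow\bigotimes_iu_{f(i)}$. From $E_i\mapsto E_i\otimes K_i\otimes K_i+1\otimes E_i\otimes K_i+1\otimes1\otimes E_i$ and Lemma~\ref{lem:weights}, $E_i$ acts through the functional $[k_i]_{q_i}(q^{2a_i}x_1+q^{a_i}x_2+x_3)$ on the $i$-th factor and the identity on the others, while $E_j$ acts by $0$ for $j\notin I$. So the space of singular vectors is $\bigotimes_iT_{a_i}$.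

Fix $A_3\subseteq I$ and put $B=I\setminus A_3$. The basis vectors with $f^{-1}(3)=A_3$ span $(V_\lambda\otimes V_\lambda)[2\lambda-\alpha_B]\otimes F_{A_3}v$. By Lemma~\ref{lem:square} this space has a basis of tensors, indexed by $A\subseteq B$, with entries $n_i=u_1-q^{a_i}u_2$ for $i\in A$, $m_i=u_1+q^{-a_i}u_2$ for $i\in B\setminus A$, and $u_3$ for $i\in A_3$; the tensor with index $A$ lies in $V_{2\lambda-\alpha_A}\otimes V_\lambda$. By definition $P_i$ is $1$ on $n_i$ and $0$ on $m_i$ and $u_3$. This proves the formula on all of $V_\lambda^{\otimes3}[\mu]$, hence on $T$, which $P_i$ preserves by Lemma~\ref{lem:block}. For slots $2,3$ replace $u_1,u_2,u_3$ by $u_2,u_3,u_1$ in this argument.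
\end{proof}

Let $s_i,t_i,g_i$ be the operators $s,t,g$ of Section~\ref{sec:block} on $T_{a_i}$. Since $V=V_\lambda\otimes\mathbb C^n$, the multiplicity space of $V_\mu$ in $V^{\otimes3}$ is $T\otimes X$. On it put
\[
s=\bigotimes_is_i\otimes s_X,\qquad t=\bigotimes_it_i\otimes t_X,\qquad g=st=\bigotimes_ig_i\otimes s_Xt_X .
\]
Extend scalars to $\mathcal F$ (at $q=1$, stay over $\mathbb C$). Let $z_i^\pm$ be eigenvectors of $g_i$ for the eigenvalues $e^{\pm\sqrt{-1}\,\theta_{p_i}}$ (at $q=1$, for $\omega^{\pm1}$), and put $z_\varepsilon=\bigotimes_iz_i^{\varepsilon_i}$ for $\varepsilon\in\{\pm1\}^I$. Then $T\otimes X=\bigoplus_{\varepsilon,j}z_\varepsilon\otimes X_j$, and $g$ acts on each summand by a scalar; in particular $g$ is diagonalizable. By Lemma~\ref{lem:block}, and since $s_X$ maps $X_j$ onto $X_{-j}$,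
\begin{equation}\label{eq:swap}
s(z_\varepsilon\otimes X_j)=z_{-\varepsilon}\otimes X_{-j} .
\end{equation}

Orthogonality of $I$ was used to make $V_\lambda[\lambda-\alpha_A]$ one-dimensional and the multiplicity space a tensor product. It will be used once more to make the Casimir eigenvalue on $V_{2\lambda-\alpha_A}$ additive over $A$. The condition $k_i\ge1$ is needed because otherwise $F_iv=0$ and the multiplicity space is zero.

\section{The two multiplicities}

We now prove Theorem~\ref{thm:mult}. On each side we identify the relations on $T\otimes X$, apply Lemma~\ref{lem:coinv}, and determine the fixed space of $g$.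

\subsection{Quantum side}
Example~\ref{ex:one} used the sign of $\sigma$ on each component. In general:

\begin{lemma}\label{lem:sign}
On the component $V_{2\lambda-\alpha_A}^q$ of $V_\lambda^q\otimes V_\lambda^q$, $\sigma=(-1)^{|A|}$.
\end{lemma}
\begin{proof}
By multiplicity one, $\mathcal R$ acts on this component by a scalar $\pm q^t$, and we determine the sign by reduction modulo $\hbar$. Let $L$ be the $\mathcal A$-span of all monomials $F_{j_1}\cdots F_{j_l}v$. Only finitely many are nonzero, so $L$ is a lattice. It is stable under $U_{\mathcal A}$. For the $F_j$ this is clear. The elements $K_i^{\pm1}$ and $(K_i-1)/(q-1)$ act on weight vectors by scalars in $\mathcal A$. Finally, $E_iF_{j_1}\cdots F_{j_l}v$ is the sum over all $m$ with $j_m=i$ of the terms in which $F_{j_m}$ is replaced by $[E_i,F_i]$, which acts on weight vectors by scalars $[c]_{q_i}\in\mathcal A$ with $c\in\mathbb Z$. Moreover $L[\lambda]=\mathcal Av$.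

For $B\subseteq I$, $\prod_{i\in B}E_i\cdot F_Bv$ is a unit times $v\notin\hbar L$, so $F_Bv\notin\hbar L$. The vectors $F_Bv\otimes F_{A\setminus B}v$ ($B\subseteq A$) lie in different components $L[\nu]\otimes L[\nu']$, so by Lemma~\ref{lem:lattice}(1) they are independent modulo $\hbar$. Hence $n_A\in L\otimes L$ has the nonzero reduction
\[
\bar n_A=\sum_{B\subseteq A}(-1)^{|A\setminus B|}F_Bv\otimes F_{A\setminus B}v .
\]
By Lemma~\ref{lem:lattice}(2), $\mathcal R$ reduces to the flip, and the flip multiplies $\bar n_A$ by $(-1)^{|A|}$. Since $\pm q^t$ reduces to $\pm1$, the sign is $(-1)^{|A|}$.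
\end{proof}

The braiding of $V^q=V_\lambda^q\otimes\mathbb C^n$ is that of $V_\lambda^q$ tensored with the flip of $\mathbb C^n\otimes\mathbb C^n$. Hence $\sigma$ is the corresponding involution for $V_\lambda^q$ tensored with the same flip. By Lemma~\ref{lem:cube}, the operator that equals $(-1)^{|A|}$ on the component $V_{2\lambda-\alpha_A}$ in slots $1,2$ is $\prod_i(1-2P_i)=\bigotimes_is_i$. Hence $\sigma_{12}=s$ and $\sigma_{23}=t$ on $T\otimes X$. By \eqref{eq:S3q} and exactness of $\operatorname{Hom}(V_\mu^q,-)$,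
\begin{equation}\label{eq:multq}
[S_\sigma(V^q)_3:V_\mu^q]=\dim\,(T\otimes X)\big/\bigl(\operatorname{im}(1-s)+\operatorname{im}(1-t)\bigr).
\end{equation}
We compute this dimension over the extension field $\mathcal F$ of $\Bbbk$. There $g$ acts on $z_\varepsilon\otimes X_j$ by
\[
\omega^j\exp\Bigl(\sqrt{-1}\sum_{i\in I}\varepsilon_i\theta_{p_i}\Bigr).
\]

\begin{lemma}\label{lem:analytic}
This function is identically $1$ on $(0,1)$ if and only if $j=0$ and $\varepsilon\in\mathcal E_q$.
\end{lemma}
\begin{proof}
Write $\theta_p=\pi-\psi_p$ with $\psi_p(q)=2\arcsin\frac1{q^p+q^{-p}}$. Since $|\varepsilon|\equiv\ell\pmod2$, the function becomes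
\[
(-1)^\ell\,\omega^j\exp\Bigl(-\sqrt{-1}\sum_pn_p(\varepsilon)\psi_p\Bigr).
\]
If $\varepsilon\in\mathcal E_q$, then $\ell$ is even and the function is the constant $\omega^j$, which is $1$ only for $j=0$. Conversely, suppose that the function is identically $1$. As $q\to0^+$ we have $\psi_p\to0$, so $(-1)^\ell\omega^j=1$. Hence $\ell$ is even and $j=0$. Now $\sum_pn_p(\varepsilon)\psi_p$ is continuous on $(0,1)$, has values in $2\pi\mathbb Z$, and tends to $0$ as $q\to0^+$, so it vanishes identically. Since $\psi_p\sim2q^p$ as $q\to0^+$, the smallest $p$ with $n_p(\varepsilon)\ne0$ would dominate the sum. So all $n_p(\varepsilon)$ vanish.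
\end{proof}

Thus $N=\ker(g-1)=\bigoplus_{\varepsilon\in\mathcal E_q}z_\varepsilon\otimes X_0$. By Lemma~\ref{lem:coinv} (with $\varphi=0$), \eqref{eq:multq} equals $\dim N/(1-s)N$. By \eqref{eq:swap}, $s$ interchanges the summands of $\varepsilon$ and $-\varepsilon\ne\varepsilon$, so this is $\frac12\dim N=\frac12x_0\,\#\mathcal E_q$. This proves the second formula of Theorem~\ref{thm:mult}.

\subsection{Classical side}
Now put $q=1$. By Lemma~\ref{lem:block}, $s_i,t_i$ are transpositions of coordinates, so $s,t$ are the actions of $\tau_{12},\tau_{23}$ on $T\otimes X$. The eigenvalue of $g$ on $z_\varepsilon\otimes X_j$ is $\omega^{|\varepsilon|+j}$, so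
\[
N=\ker(g-1)=\bigoplus_\varepsilon z_\varepsilon\otimes X_{-|\varepsilon|} .
\]

We need $\varphi=[\Omega_{12},\Omega_{23}]$ on $T\otimes X$; it acts as the identity on the factor $X$. On $V_\nu\subset V_\lambda\otimes V_\lambda$ the tensor $\Omega$ is the scalar $\frac12\bigl((\nu,\nu+2\delta)-2(\lambda,\lambda+2\delta)\bigr)$. For $\nu=2\lambda-\alpha_A$ we use $(\delta,\alpha_i)=d_i$ and, by orthogonality, $(\alpha_A,\alpha_A)=2\sum_{i\in A}d_i$:
\[
(\nu,\nu+2\delta)-(2\lambda,2\lambda+2\delta)=-4(\lambda,\alpha_A)-2(\delta,\alpha_A)+(\alpha_A,\alpha_A)=-4\sum_{i\in A}a_i .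
\]
So Lemma~\ref{lem:cube} gives, on $T$,
\[
\Omega_{12}=\mathrm{const}-2\sum_ia_iP_i,\qquad \Omega_{23}=\mathrm{const}-2\sum_ia_iQ_i .
\]
Operators in different tensor factors commute, and $4[P_i,Q_i]=[s_i,t_i]=g_i-g_i^{-1}$. Hence
\begin{equation}\label{eq:phi}
\varphi=4\sum_ia_i^2[P_i,Q_i]=\sum_ip_i^2\,(g_i-g_i^{-1}) .
\end{equation}
Therefore $\varphi$ commutes with $g$ and acts on $z_\varepsilon\otimes X$ by $(\omega-\omega^{-1})\sum_i\varepsilon_ip_i^2=\sqrt{-3}\sum_i\varepsilon_ip_i^2$.

By \eqref{eq:S3cl}, exactness of $\operatorname{Hom}(V_\mu,-)$ and Lemma~\ref{lem:coinv},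
\[
[\overline{S(V,r^-)}_3:V_\mu]=\dim N\big/\bigl((1-s)N+\varphi N\bigr).
\]
Here $N=N_0\oplus\varphi N$, where $N_0=\ker\varphi|_N=\bigoplus_{\varepsilon\in\mathcal E_{cl}}z_\varepsilon\otimes X_{-|\varepsilon|}$ and $\varphi N$ is the sum of the remaining summands. Both are $s$-stable by \eqref{eq:swap}, since $\mathcal E_{cl}=-\mathcal E_{cl}$. So the quotient is $N_0/(1-s)N_0$. As $s$ interchanges the summands of $\varepsilon$ and $-\varepsilon$, and $x_j=x_{-j}$, its dimension is $\frac12\sum_{\varepsilon\in\mathcal E_{cl}}x_{|\varepsilon|}$. This completes the proof of Theorem~\ref{thm:mult}. \qed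

\section{The classical limit is a quotient of the reduced symmetric algebra}\label{sec:upper}

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
The idea is that $\sigma$ modulo $\hbar^2$ determines the commutators in $S_{\mathcal A}$ to first order, and these give the bracket. The first step is to compute $\sigma$ modulo $\hbar^2$. Let $D$ act as $q^t$ on the $\pm q^t$-eigenspaces of $\mathcal R$. Then $D^2=\mathcal R^2$ and $\sigma=\mathcal RD^{-1}$. Let $\tau$ be the flip, so $\mathcal R=\tau R$ and $\mathcal R^2=R_{21}R$. By Lemma~\ref{lem:lattice}(2), on $L\otimes L$,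
\[
\mathcal R^2\equiv1+2\hbar(\hat r+\hat r_{21})=1+2\hbar\,\Omega\pmod{\hbar^2}.
\]
Over the $\hbar$-adic completion $\hat{\mathcal A}$ the binomial series for $(\mathcal R^2)^{\pm1/2}$ converges. On the $q^{2t}$-eigenspace of $\mathcal R^2$ it acts by the square root of $q^{\pm2t}$ congruent to $1$ modulo $\hbar$, which is $q^{\pm t}$. So it equals $D^{\pm1}$. Since $\mathcal A=\Bbbk\cap\hat{\mathcal A}$, $D^{\pm1}$ preserves $L\otimes L$, and $D\equiv1+\hbar\,\Omega$. Using $\hat r=\frac12(\Omega+r^-)$,
\[
\sigma=\tau RD^{-1}\equiv\tau\bigl(1+\hbar(2\hat r-\Omega)\bigr)=\tau(1+\hbar\,r^-)\pmod{\hbar^2}.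
\]

Next, $(1-\sigma)(L\otimes L)\subset\Lambda^2_\sigma V^q$, so for $x,y\in L$ the product $xy$ in $S_{\mathcal A}$ equals the image of $\sigma(x\otimes y)$. Writing $m$ for multiplication in $S_{\mathcal A}$ and $r^-(x\otimes y)$ for any lift to $L\otimes L$, we get
\[
xy-yx\in\hbar\,m\bigl(\tau r^-(x\otimes y)\bigr)+\hbar^2S_{\mathcal A} .
\]
Hence $S_0=S_{\mathcal A}/\hbar S_{\mathcal A}$, which is generated by the image of $L/\hbar L=V$, is commutative. As $S_{\mathcal A}\subset S_\sigma(V^q)$ is torsion-free, $\{a,b\}'=\hbar^{-1}[a,b]\bmod\hbar$ is a well-defined Poisson bracket on $S_0$. Since $S_0$ is commutative, $\{x,y\}'=m(r^-(x\otimes y))$ for $x,y\in V$.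

Let $\pi:S(V)\to S_0$ be the natural surjection. The maps $(a,b)\mapsto\pi(\{a,b\})$ and $(a,b)\mapsto\{\pi a,\pi b\}'$ are biderivations along $\pi$ that agree on $V\times V$, so they are equal. Since $\{\cdot,\cdot\}'$ satisfies the Jacobi identity, $\ker\pi$ has properties (i) and (ii), so $J\subseteq\ker\pi$. Thus $S_0$ is a quotient of $\overline{S(V,r^-)}$. The dimension inequality follows because $(S_{\mathcal A})_m$ is free of rank $\dim_\Bbbk S_\sigma(V^q)_m$.
\end{proof}

\section{The counterexample}

The multiplicities of Theorem~\ref{thm:mult} bear on (a) and (b) through the following statement.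

\begin{proposition}\label{prop:fail}
Let $V^q$ be a finite-dimensional module with classical limit $V$. For every dominant integral $\nu$ put
\[
b_\nu=[\overline{S(V,r^-)}_3:V_\nu]-[S_\sigma(V^q)_3:V_\nu^q] .
\]
Then $b_\nu\ge0$ and $\dim S_\sigma(V^q)_3\le\dim\overline{S(V,r^-)}_3-b_\nu\dim V_\nu$. If $b_\nu>0$ for some $\nu$, then (a) and (b) fail, for every choice of $L$ and of the identification $L/(q-1)L\cong V$.
\end{proposition}
\begin{proof}
The $\mathcal A$-module $(S_{\mathcal A})_3$ is the image of $L^{\otimes3}$ in $S_\sigma(V^q)_3$. It is $U_{\mathcal A}$-stable because $\Delta(U_{\mathcal A})\subset U_{\mathcal A}\otimes U_{\mathcal A}$ and $\Lambda^2_\sigma V^q$ is a submodule, and it is a lattice. By Lemma~\ref{lem:lattice}(1), $(S_{\mathcal A})_3/\hbar(S_{\mathcal A})_3$ has the same character as $S_\sigma(V^q)_3$. By complete reducibility and equality of the characters of $V_\nu^q$ and $V_\nu$, it contains $V_\nu$ exactly $[S_\sigma(V^q)_3:V_\nu^q]$ times. The surjection $\overline{S(V,r^-)}_3\to(S_{\mathcal A})_3/\hbar(S_{\mathcal A})_3$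 of Proposition~\ref{prop:upper} is $\mathfrak g$-equivariant, since both sides are quotients of $V^{\otimes3}=L^{\otimes3}/\hbar L^{\otimes3}$ by $\mathfrak g$-submodules and the map is compatible with the quotient maps. So its kernel contains $V_\nu$ exactly $b_\nu$ times. This gives the inequalities, hence the failure of (a) if $b_\nu>0$. Since (b) implies (a), (b) fails too.
\end{proof}

\begin{remark}
The failure of (b) can be seen without Proposition~\ref{prop:upper}. An isomorphism as in (b) is compatible with the quotient maps from $T(V)$, since they agree in degree $1$; so it is $\mathfrak g$-equivariant, and the multiplicities of $V_\nu$ would coincide.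
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Take $I$ to be all five simple roots, $n=1$, and $\lambda=(1,1,1,1,2)$. With the trace form $d_i=1$, so $p=(1,1,1,1,2)$ and $\mu=3\lambda-\alpha_I=(1,1,1,1,4)$, i.e.\ $V_\mu=W$. The equation
\[
\varepsilon_1+\varepsilon_2+\varepsilon_3+\varepsilon_4+4\varepsilon_5=0
\]
has exactly the solutions $\varepsilon=\pm(1,1,1,1,-1)$. For them $|\varepsilon|=\pm3\equiv0\bmod3$, and $x_0=1$. So by Theorem~\ref{thm:mult} the classical multiplicity is $\frac12\cdot2=1$. Since $\ell=5$ is odd, $\mathcal E_q=\varnothing$, and the quantum multiplicity is $0$. Finally $\dim V=2^4\cdot3=48$ and $\dim W=2^4\cdot5=80$, and Proposition~\ref{prop:fail} applies with $b_\mu=1$.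
\end{proof}

The conjecture is therefore false. The vanishing on the quantum side can also be seen within rational functions. By \eqref{eq:trg}, $\operatorname{tr}g_i\to-2$ as $q\to0$, and $\det g_i=1$. So $\det(1-\bigotimes_{i=1}^5g_i)$, which is a polynomial in the traces $\operatorname{tr}g_i$, tends to $(1-(-1)^5)^{32}=2^{32}\ne0$. Hence $1-g$ is invertible over $\Bbbk$, and $\operatorname{im}(1-g)\subseteq\operatorname{im}(1-s)+\operatorname{im}(1-t)$ shows that \eqref{eq:multq} is $0$.

\section{Further modules for which the conjecture fails}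

\begin{proof}[Proof of Theorem~\ref{thm:more}]
(i) For $\varepsilon\in\mathcal E_q$ we have $|\varepsilon|=\sum_pn_p(\varepsilon)=0$, so $\frac12x_0\#\mathcal E_q=\frac12\sum_{\varepsilon\in\mathcal E_q}x_{|\varepsilon|}$, and the classical multiplicity minus the quantum one is
\[
\tfrac12\sum_{\varepsilon\in\mathcal E_{cl}\setminus\mathcal E_q}x_{|\varepsilon|}\ \ge0 .
\]
This gives the criterion, and Proposition~\ref{prop:fail} gives the failure of (a) and (b).

If $\ell=1$, then $\mathcal E_{cl}=\varnothing$. If $\ell=2$, then $\varepsilon\in\mathcal E_{cl}$ forces opposite signs and $p_1=p_2$, so $\varepsilon\in\mathcal E_q$. Hence the multiplicities agree for $\ell\le2$ and every $n$.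

Let $n=1$. Then $x_0=1$ and $x_{\pm1}=0$, so only $\varepsilon$ with $|\varepsilon|\equiv0\bmod3$ matter. If $\ell=3$, all $\varepsilon_i$ are then equal and $\sum_i\varepsilon_ip_i^2\ne0$, so both multiplicities are $0$. If $\ell=4$, then $|\varepsilon|\in\{0,\pm2,\pm4\}$ must be $0$, so there are two signs of each kind. After relabeling, $\varepsilon\in\mathcal E_{cl}$ means $p_1^2+p_2^2=p_3^2+p_4^2$, and $\varepsilon\in\mathcal E_q$ means $\{p_1,p_2\}=\{p_3,p_4\}$ as multisets.

Let $n\ge2$ and $\ell=3$. All $x_j$ are positive, and $\mathcal E_q=\varnothing$ because $\ell$ is odd. So the multiplicities disagree if and only if $\mathcal E_{cl}\ne\varnothing$, i.e.\ $p_1^2+p_2^2=p_3^2$ after relabeling.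

(ii) Write $d_i=\kappa d_i'$, where $2\kappa=(\alpha,\alpha)$ for short roots $\alpha$. Then $\kappa\in\mathbb Q^\times$, $d_i'\in\{1,2,3\}$ and $p_i=|\kappa|d_i'k_i$. Let $I$ consist of four pairwise non-adjacent nodes, let $\pi=(7,1,5,5)$, let $M\ge1$ be an integer, put $k_i=6M\pi_i/d_i'$ for $i\in I$, and let the other coefficients of $\lambda$ be arbitrary nonnegative integers. The $k_i$ are positive integers and $p=6M|\kappa|\,(7,1,5,5)$. The common factor does not affect the conditions in (i). Since $7^2+1^2=5^2+5^2$ and $\{7,1\}\ne\{5,5\}$, part (i) with $n=1$ shows that the conjecture fails for the simple module $V_\lambda$. For three pairwise non-adjacent nodes take $\pi=(3,4,5)$ instead; since $3^2+4^2=5^2$, part (i) with $n=2$ shows that it fails for $V_\lambda^{\oplus2}$. Varying $M$ gives infinitely many modules.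

It remains to find the nodes in the listed diagrams.
\begin{itemize}
\item A chain of $7$ (resp.\ $5$) nodes contains the nodes $1,3,5,7$ (resp.\ $1,3,5$).
\item In $D_n$ take the end nodes $n-1,n$ of the fork and the nodes $n-3,n-5,\dots\ge1$ of the chain. This gives at least four nodes for $n\ge6$, and $n-1,n,n-3$ give three for $n\ge4$.
\item In $E_6$ take the ends of the three arms. In $E_7,E_8$ take the ends of the arms of lengths $1$ and $2$ and two non-adjacent nodes of the longest arm; this gives four nodes. \qedhere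
\end{itemize}
\end{proof}

\begin{example}
The relation $1+1+1+1=2^2$ behind Theorem~\ref{thm:counter} can also be realized over a simple Lie algebra. For $\mathfrak{sl}_{10}$ with the trace form, take the nodes $1,3,5,7,9$ and $p=(1,1,1,1,2)$. By Theorems~\ref{thm:mult} and~\ref{thm:more}(i) the conjecture fails for the simple module of highest weight $\varpi_1+\varpi_3+\varpi_5+\varpi_7+2\varpi_9$, where $\varpi_j$ are the fundamental weights.
\end{example}

\begin{thebibliography}{1}
\bibitem{Z} Sebastian Zwicknagl, ``R-Matrix Poisson Algebras and Their Deformations'', arXiv:0706.0351 (2007).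
\end{thebibliography}

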